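\title{Deleting vertices to obtain an $H$-colorable graph: the optimal base for hubs, pathwidth and treewidth}

\begin{abstract}
For a fixed graph $H$, the problem \textsc{HomVD}($H$) asks for a smallest set of vertices of an input graph whose deletion leaves a graph with a homomorphism to $H$. We consider inputs given with a hub: a set of $p$ vertices whose removal leaves components of bounded size with boundedly many neighbors in the hub. If $H$ has a loop the problem is trivial. For every $H$ without loops we show that the problem can be solved in time $c^p n^{O(1)}$ with $c=|V(\mathrm{core}(H))|+1$, and that no smaller base is possible under the Strong Exponential-Time Hypothesis. The same base is optimal for pathwidth and treewidth, and for digraphs. The main tool is a gadget whose cheapest solutions keep exactly one of $k$ copies of $H$; it also yields a complete description of the constraints that gadgets can enforce.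
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

Let $H$ be a fixed finite graph with at least one vertex. It may have loops; a vertex with a loop is \emph{reflexive}, and $H$ is \emph{irreflexive} if it has no loop. Input graphs $G$ are simple. A \emph{homomorphism} from $G$ to $H$ is a map $f:V(G)\to V(H)$ such that $uv\in E(G)$ implies $f(u)f(v)\in E(H)$, and we write $G\to H$ if one exists. The problem \textsc{HomVD}($H$) takes a graph $G$ and asks for a smallest set $X\subseteq V(G)$ with $G-X\to H$. A homomorphism to the complete graph $K_q$ is a proper coloring with $q$ colors, so \textsc{HomVD}($K_q$) is the vertex-deletion version of $q$-Coloring. For $q=1$ this is Vertex Cover, and for $q=2$ it asks for the fewest deletions that make $G$ bipartite.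

For positive integers $\sigma,\delta$, a \emph{$(\sigma,\delta)$-hub} of $G$ is a set $Q\subseteq V(G)$ such that every connected component of $G-Q$ has at most $\sigma$ vertices and at most $\delta$ neighbors in $Q$. Its \emph{size} is $|Q|$. With $\sigma$ and $\delta$ constant, the vertices of $Q$ behave like variables, and the components of $G-Q$ like constraints of bounded size on boundedly many variables. Once the fate of every hub vertex is fixed, each component can be handled by brute force. So the problem is solvable in time $c^p n^{O(1)}$ for some constant $c$, where $p=|Q|$ and $n=|V(G)|$, and the question is how small $c$ can be.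

Optimality is measured against the Strong Exponential-Time Hypothesis (SETH) of Impagliazzo, Paturi and Zane. Let $d$-SAT be the satisfiability problem for formulas in conjunctive normal form with at most $d$ literals per clause. SETH states that for every $\eta>0$ there is $d$ such that $d$-SAT on $N$ variables cannot be solved in time $2^{(1-\eta)N}N^{O(1)}$. It is the only unproved assumption in this paper and is used only for lower bounds. Let $c_{\mathrm{vd}}(H)\ge 1$ be a constant with the following two properties.
\begin{itemize}
\item[(U)] For all constants $\sigma,\delta$, \textsc{HomVD}($H$) can be solved in time $c_{\mathrm{vd}}(H)^p\, n^{O(1)}$ on $n$-vertex graphs given with a $(\sigma,\delta)$-hub of size $p$.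
\item[(L)] If $c_{\mathrm{vd}}(H)>1$, then for every $\epsilon>0$ there are constants $\sigma,\delta$ such that an algorithm for this task with running time $(c_{\mathrm{vd}}(H)-\epsilon)^p\, n^{O(1)}$ would violate SETH.
\end{itemize}
Under SETH at most one constant has both properties: if $c<c'$ both did, the algorithm given by (U) for $c$ would contradict (L) for $c'$ with $\epsilon=c'-c$. The problem of finding $c_{\mathrm{vd}}(H)$ for each graph $H$ comes from the work of Esmer, Focke, Marx and Rz\k{a}\.zewski~\cite{EFMR}. Two cases are known. If $H$ has a reflexive vertex, every graph maps to it, nothing has to be deleted, and $c_{\mathrm{vd}}(H)=1$. If every component of $H$ is an irreflexive clique and the largest has $q$ vertices, the problem is the vertex-deletion version of $q$-Coloring and $c_{\mathrm{vd}}(H)=q+1$; in particular $c_{\mathrm{vd}}(H)=2$ for edgeless $H$.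

What should one expect in general? A hub vertex is mapped to a vertex of $H$ or deleted, so trying all possibilities gives the base $|V(H)|+1$. One saving is immediate: $H$ can be replaced by a smaller graph to which the same graphs map. The \emph{core} $\mathrm{core}(H)$ is an induced subgraph $H_0$ of $H$ with the fewest vertices such that $H\to H_0$. Since $H\to H_0\to H$, a graph maps to $H$ if and only if it maps to $H_0$, so \textsc{HomVD}($H$) and \textsc{HomVD}($H_0$) are the same problem, and the base drops to $|V(H_0)|+1$.

One may suspect further savings, because the problem without deletions, deciding whether $G\to H$, has them. If $H$ has components $H_1,\dots,H_m$, a connected graph maps to $H$ exactly when it maps to some $H_i$; treating the components of $G$ one at a time gives the base $\max_i|V(H_i)|$. If $H$ is a direct product $H_1\times H_2$ (pairs of vertices, adjacent when adjacent in both coordinates), then $G\to H$ exactly when $G\to H_1$ and $G\to H_2$, which again gives the base $\max_i |V(H_i)|$. For $H=K_2$ the problem is a test for bipartiteness. With deletions these arguments break down: the pieces into which $G$ falls are not known in advance, and one deletion set must serve both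 factors of a product. Our main result says that nothing replaces them.

\begin{theorem}\label{thm:main}
If $H$ has a reflexive vertex, then $c_{\mathrm{vd}}(H)=1$. If $H$ is irreflexive, then
\[
c_{\mathrm{vd}}(H)=|V(\mathrm{core}(H))|+1 .
\]
That is, for irreflexive $H$ and $c=|V(\mathrm{core}(H))|+1$:
\begin{itemize}
\item[(a)] for all $\sigma,\delta$, \textsc{HomVD}$(H)$ is solvable in time $c^p n^{O(1)}$ given a $(\sigma,\delta)$-hub of size $p$;
\item[(b)] for every $\epsilon>0$ there are $\sigma,\delta$ such that a $(c-\epsilon)^p n^{O(1)}$ algorithm for this task violates SETH.
\end{itemize}
\end{theorem}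

No connectivity or other structural assumption on $H$ is made. A disjoint union of cliques with largest clique $K_q$ maps to $K_q$, and a homomorphism from $K_q$ to an irreflexive graph is injective, so its core is $K_q$, in agreement with the known value $q+1$. A bipartite graph with an edge has core $K_2$, which gives $3$. An odd cycle $C_{2m+1}$ is its own core, because its proper induced subgraphs are bipartite and it does not map to a bipartite graph; this gives $2m+2$.

Part (a) is the brute-force algorithm (Section~\ref{sec:cores}). For part (b) we must store almost $\log_2 c$ bits in each hub vertex and check clauses with small graphs attached to the hub. Section~\ref{sec:gadgets} determines exactly which constraints such graphs can enforce (Theorem~\ref{thm:express}): there are two unavoidable restrictions and no others. Section~\ref{sec:lower} works around these two restrictions and gives the reduction from $d$-SAT. Sections~\ref{sec:tw} and~\ref{sec:digraphs} extend the result to treewidth and pathwidth (Theorem~\ref{thm:tw}) and to digraphs (Theorem~\ref{thm:digraphs}).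

\section{Cores, partial colorings and the algorithm}\label{sec:cores}

The reflexive case of Theorem~\ref{thm:main} was settled above. Let the target graph be irreflexive. We replace it by its core, which is also irreflexive, and call the result $H$; graphs obtained in this way are \emph{irreflexive cores}. Throughout,
\[
V=V(H),\qquad \ell=|V|\ge 1,\qquad c=\ell+1,
\]
$N_H(u)$ is the set of neighbors of $u$ in $H$, and $[k]=\{1,\dots,k\}$. An \emph{endomorphism} of $H$ is a homomorphism from $H$ to itself. We need two properties of cores.

\begin{lemma}\label{lem:core}
Let $H$ be an irreflexive core.
\begin{itemize}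
\item[(C1)] Every endomorphism of $H$ is an automorphism.
\item[(C2)] If $N_H(u)\subseteq N_H(v)$, then $u=v$.
\end{itemize}
\end{lemma}

\begin{proof}
(C1) Let $H=\mathrm{core}(H')$ and let $\varphi$ be an endomorphism of $H$ with image $U$. Then $H'\to H\to H[U]$, and $H[U]$ is an induced subgraph of $H'$, so $U=V$ by minimality. Thus $\varphi$ is a bijection. It maps the finite set $E(H)$ injectively into itself, hence onto itself, so $\varphi^{-1}$ also preserves edges.

(C2) Suppose $u\ne v$, and let $\varphi$ map $u$ to $v$ and fix all other vertices. An edge avoiding $u$ is fixed. An edge $uw$ has $w\neq u$ since $H$ has no loops, and it is mapped to $vw$, which is an edge because $w\in N_H(u)\subseteq N_H(v)$. So $\varphi$ is an endomorphism that misses $u$, contradicting (C1).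
\end{proof}

It is convenient to treat deletion as one more color. Let $D=V\cup\{\bot\}$, where $\bot$ means ``deleted'', so $|D|=c$. For $a,b\in D$ write
\[
a\sim b\quad\text{if}\quad a=\bot,\ \text{ or }\ b=\bot,\ \text{ or }\ ab\in E(H).
\]
A \emph{partial coloring} of $G$ is a map $F:V(G)\to D$ with $F(u)\sim F(v)$ for all $uv\in E(G)$. A vertex $u$ is \emph{deleted} if $F(u)=\bot$ and \emph{kept} otherwise, and the \emph{cost} of $F$ is the number of deleted vertices. A partial coloring with deleted set $X$ is the same thing as a homomorphism $G-X\to H$, so \textsc{HomVD}($H$) asks for the deleted set of a cheapest partial coloring. We extend each $\psi\in\operatorname{Aut}(H)$ to $D$ by $\psi(\bot)=\bot$ and let it act on tuples coordinatewise. Then $\psi$ preserves $\sim$, so $\psi\circ F$ is a partial coloring with the same deleted vertices as $F$.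

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Enumerate the $c^p$ maps $Q\to D$ and keep those that are partial colorings of $G[Q]$. For each such map and each component $C$ of $G-Q$, try the at most $c^\sigma=O(1)$ maps $C\to D$ and take a cheapest one that respects the edges inside $C$ and between $C$ and $Q$. There are no edges between different components, so these choices are independent and together give a cheapest extension to $G$. The best extension found is a cheapest partial coloring, and the total time is $c^pn^{O(1)}$.
\end{proof}

The lower bound needs a way to force a vertex to take a prescribed color. Suppose that a graph contains vertices whose colors are known to be $\psi(h)$, one for each $h\in V$. To force a new vertex to imitate $z\in V$, join it to the vertices that correspond to neighbors of $z$; to force its deletion, join it to all of them. Both rules read ``join to $h$ when $h\sim z$'', with $z=\bot$ in the second case.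

\begin{lemma}[pinning]\label{lem:pin}
Let $\psi\in\operatorname{Aut}(H)$, $z\in D$ and $a\in V$. If $a\,\psi(h)\in E(H)$ for every $h\in V$ with $h\sim z$, then $z\in V$ and $a=\psi(z)$.
\end{lemma}

\begin{proof}
If $z=\bot$, then $h=\psi^{-1}(a)$ satisfies $h\sim z$, so $a$ has a loop, which is impossible. So $z\in V$, and the hypothesis says $N_H(\psi(z))=\psi(N_H(z))\subseteq N_H(a)$. By (C2), $a=\psi(z)$.
\end{proof}

Pinning fails for graphs that are not cores: in a path with three vertices, a neighbor of the middle vertex can be either end.

\section{What a gadget can enforce}\label{sec:gadgets}

A \emph{gadget} is a graph with $q$ distinct, pairwise nonadjacent vertices $u_1,\dots,u_q$, the \emph{ports}; the other vertices form its \emph{interior}. In the reduction the ports are hub vertices. For $a\in D^q$ let $f(a)$ be the minimum number of deleted interior vertices over all partial colorings with $u_j\mapsto a_j$ for all $j$. It is finite, since the whole interior may be deleted. A gadget favors the tuples on which $f$ is smallest, and we call $S\subseteq D^q$ \emph{expressible} if $S$ is the set of minimizers of $f$ for some gadget. For $a,t\in D^q$ write $a\preceq t$ if $a_j\in\{t_j,\bot\}$ for all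 $j$, that is, if $a$ arises from $t$ by replacing some entries by $\bot$.

\begin{theorem}\label{thm:express}
Let $H$ be an irreflexive core. A set $S\subseteq D^q$ is expressible if and only if $S\neq\emptyset$, $S$ is closed under $\operatorname{Aut}(H)$ acting coordinatewise, and $S$ is closed under replacing entries by $\bot$.
\end{theorem}

The three conditions are necessary. The function $f$ is finite on a finite set, so it has minimizers. Composing a partial coloring with $\psi$ gives $f(\psi(a))\le f(a)$: a gadget cannot break the symmetry of $H$. Changing the color of a port to $\bot$ keeps a partial coloring valid and does not touch the interior, so $a\preceq t$ implies $f(a)\le f(t)$: a gadget cannot punish the deletion of a port. For sufficiency we must build, for given tuples $t^1,\dots,t^k\in D^q$, a gadget whose minimizers are the tuples $a\preceq\psi(t^i)$.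

\subsection*{Two small cases}

Let $H$ be a single vertex $v$, so that the kept vertices must form an independent set. Take a clique $e_1,\dots,e_k$ as the interior and join $u_j$ to $e_i$ when $t^i_j=\bot$. At most one vertex of the clique is kept, so $f\ge k-1$. Equality holds for $a$ exactly when some $e_i$ can be kept, that is, when $a_j=\bot$ for all $j$ with $t^i_j=\bot$; as $D=\{v,\bot\}$, this says $a\preceq t^i$. The clique \emph{selects} an index $i$, and the selected vertex imposes $t^i$ on the ports.

For general $H$, replace each $e_i$ by a copy of $H$, called block $i$, with vertices $e_i(h)$ for $h\in V$, and join different blocks completely. If block $i$ is kept entirely, it is colored by an automorphism $\psi$ by (C1), and if $u_j$ is joined to $e_i(h)$ whenever $h\sim t^i_j$, pinning gives $a\preceq\psi(t^i)$. The difficulty is that a cheapest partial coloring need not keep a whole block.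

Take $H=K_2$ with $V=\{0,1\}$ and $k=2$. The two blocks form a $K_4$, of which at most two vertices can be kept. Of the six pairs, two are blocks and four are \emph{mixed} pairs $\{e_1(h),e_2(h')\}$. Mixed pairs do harm. Let $t^1=(0,\bot)$ and $t^2=(\bot,0)$, so that $u_1$ is joined to $e_1(1),e_2(0),e_2(1)$ and $u_2$ to $e_1(0),e_1(1),e_2(1)$. Keep $e_1(0)$ with color $0$ and $e_2(0)$ with color $1$. Then $u_1$ sees only the color $1$ and $u_2$ only the color $0$, so $a=(0,1)$ is achieved with two deletions, although every tuple below some $\psi(t^i)$ contains $\bot$.

To exclude mixed pairs, add for each $x=(x_1,x_2)\in V^2$ a \emph{guard} joined to $e_1(1-x_1)$ and $e_2(1-x_2)$, the neighbor of $x_1$ in block $1$ and the neighbor of $x_2$ in block $2$ (Figure~\ref{fig:selector}). The mixed pair $\{e_1(h),e_2(h')\}$ forms a triangle with the guard for $(1-h,1-h')$, and a triangle does not map to $K_2$. With three guards for each $x$, keeping a mixed pair forces three further deletions. The intended solutions are unharmed: keep block $i$ with $e_i(h)$ colored $h$, and give the guard for $x$ the color $x_i$.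

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\node[draw,circle,inner sep=1pt] (a1) at (-1.2,1.2) {\small $e_1(0)$};
\node[draw,circle,inner sep=1pt] (a2) at (1.2,1.2) {\small $e_2(0)$};
\node[draw,circle,inner sep=1pt] (b1) at (1.2,-1.2) {\small $e_1(1)$};
\node[draw,circle,inner sep=1pt] (b2) at (-1.2,-1.2) {\small $e_2(1)$};
\node[draw,rectangle] (t) at (0,2.5) {\small $(1,1)$};
\node[draw,rectangle] (r) at (3,0) {\small $(0,1)$};
\node[draw,rectangle] (b) at (0,-2.5) {\small $(0,0)$};
\node[draw,rectangle] (l) at (-3,0) {\small $(1,0)$};
\draw[very thick] (a1)--(b1) (a2)--(b2);
\draw (a1)--(a2)--(b1)--(b2)--(a1);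
\draw (a1)--(t)--(a2)--(r)--(b1)--(b)--(b2)--(l)--(a1);
\draw[dashed] (t) to[bend left=14] (b);
\draw[dashed] (l) to[bend left=14] (r);
\end{tikzpicture}
\caption{The selector $S_2$ for $H=K_2$ with vertices $0,1$. The two thick edges are the two copies of $H$; together the four round vertices form a $K_4$. Each box stands for three pairwise nonadjacent guards with the same neighbors, and a dashed line joins all guards of one box to all guards of the other. Each side of the square forms a triangle with a box, so a cheapest way to make the graph bipartite deletes both ends of one thick edge.}
\label{fig:selector}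
\end{figure}

For cliques, the bound of $\ell$ kept block vertices is free, since all block vertices form one large clique. For other $H$ it is not. If $H$ has an edge, one may keep an independent set $I$ in each of two blocks and map the resulting complete bipartite graph to that edge; this keeps $2|I|$ vertices, which is more than $\ell$ when $|I|>\ell/2$. What is missing is a link between the name $h$ of a kept vertex $e_i(h)$ and its color. We obtain it by also joining guards to each other (the dashed lines in Figure~\ref{fig:selector}), so that the guards for the diagonal tuples $(h,\dots,h)$ form a copy of $H$ that cannot be destroyed cheaply and pins all block vertices.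

\subsection*{The selector}

Fix $k\ge1$ and put $\alpha=\ell(k-1)$, the number of vertices in $k-1$ blocks. The \emph{selector} $S_k$ has a \emph{block vertex} $e_i(h)$ for each $i\in[k]$ and $h\in V$, and $\alpha+1$ \emph{guards of type $x$} for each $x\in V^k$. It has $k\ell+(\alpha+1)\ell^k$ vertices, and its edges are as follows.
\begin{itemize}
\item[(S1)] $e_i(h)$ and $e_i(h')$ are adjacent if and only if $hh'\in E(H)$.
\item[(S2)] $e_i(h)$ and $e_j(h')$ are adjacent for all $i\ne j$ and all $h,h'\in V$.
\item[(S3)] $e_i(h)$ and a guard of type $x$ are adjacent if and only if $hx_i\in E(H)$.
\item[(S4)] Guards of types $x$ and $y$ are adjacent if and only if $x_iy_i\in E(H)$ for all $i$.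
\end{itemize}
These are four instances of one rule. Give each vertex $v$ a label $\lambda(v)\in D^k$: a guard is labeled by its type, and $e_i(h)$ by the tuple with $h$ in coordinate $i$ and $\bot$ elsewhere. Then $v$ and $v'$ are adjacent if and only if $\lambda(v)_i\sim\lambda(v')_i$ for all $i$. Every label has an entry in $V$ and $H$ has no loops, so vertices with the same label are nonadjacent and $S_k$ is a simple graph. The rule also shows that for $i\in[k]$ and $\psi\in\operatorname{Aut}(H)$ the \emph{projection}
\[
F_{i,\psi}(v)=\psi(\lambda(v)_i)
\]
is a partial coloring. It colors $e_i(h)$ by $\psi(h)$, keeps all guards, and deletes exactly the $\alpha$ block vertices outside block $i$. On the blocks, every cheapest partial coloring looks like this.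

\begin{lemma}\label{lem:selector}
Let $F$ be a partial coloring of $S_k$ of cost at most $\alpha$. Then there are $i\in[k]$ and $\psi\in\operatorname{Aut}(H)$ such that $F(e_i(h))=\psi(h)$ and $F(e_j(h))=\bot$ for all $h\in V$ and $j\neq i$. In particular the cost of $F$ is exactly $\alpha$.
\end{lemma}

\begin{proof}
There are $\alpha+1$ guards of each type $x$, so one of them is kept. Fix such a guard $\hat x$ and let $\varphi(x)=F(\hat x)\in V$. For $h\in V$ let $\Delta h=(h,\dots,h)\in V^k$.

\emph{Step 1: the diagonal guards are colored by an automorphism.} If $hh'\in E(H)$, then $\widehat{\Delta h}$ and $\widehat{\Delta h'}$ are adjacent by (S4) and both are kept, so their colors are adjacent in $H$. Thus $\psi(h)=\varphi(\Delta h)$ defines an endomorphism of $H$, which is an automorphism by (C1). The partial coloring $\psi^{-1}\circ F$ has the same deleted vertices as $F$, and the lemma for it, with the identity automorphism, gives the lemma for $F$ with $\psi$. So we assume $\varphi(\Delta h)=h$ for all $h$.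

\emph{Step 2: a kept block vertex is colored by its name.} Let $A_i$ be the set of $h\in V$ such that $e_i(h)$ is kept, and let $h\in A_i$. For every $h'\in N_H(h)$, the vertex $e_i(h)$ is adjacent to $\widehat{\Delta h'}$ by (S3), and this guard has color $h'$. Lemma~\ref{lem:pin} with the identity automorphism, $z=h$ and $a=F(e_i(h))$ gives $F(e_i(h))=h$.

\emph{Step 3: for $i\neq j$, every vertex of $A_i$ is adjacent in $H$ to every vertex of $A_j$, and $A_i\cap A_j=\emptyset$.} If $h\in A_i$ and $h'\in A_j$, then $e_i(h)$ and $e_j(h')$ are adjacent by (S2) and have colors $h$ and $h'$, so $hh'\in E(H)$. As $H$ has no loops, $h\ne h'$.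

\emph{Step 4: the sets $A_1,\dots,A_k$ cover $V$.} The number of deleted block vertices is $k\ell-\sum_i|A_i|$, and it is at most $\alpha=k\ell-\ell$. So $\sum_i|A_i|\ge\ell$, and disjoint subsets of $V$ of total size at least $\ell$ cover $V$.

So far only diagonal guards were used. If two of the sets $A_i$ are nonempty, Steps 3 and 4 split $V$ into parts that are completely joined to each other. This is impossible when the complement of $H$ is connected, but it does occur, for instance for the mixed pairs of $K_2$. The remaining guards exclude it.

\emph{Step 5: some $A_i$ equals $V$.} Suppose not. Choose $x_i\in V\setminus A_i$ for each $i$, let $x=(x_1,\dots,x_k)$ and $y=\varphi(x)\in V$. By Step 4, $y\in A_i$ for some $i$, and $x_i\in A_j$ for some $j$, where $j\neq i$ by the choice of $x_i$. By Step 3, $yx_i\in E(H)$, so $e_i(y)$ and $\hat x$ are adjacent by (S3). Both have color $y$, the first by Step 2 and the second by definition. So $y$ has a loop, a contradiction.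

Let $A_i=V$. Then $F(e_i(h))=h$ for all $h$ by Step 2, and $A_j=\emptyset$ for $j\ne i$ by Step 3, so all $\alpha$ block vertices outside block $i$ are deleted.
\end{proof}

The hypothesis that $H$ is a core enters in Step 1 through (C1) and in Step 2 through (C2); irreflexivity gives the contradictions in Steps 3 and 5.

\subsection*{The gadget of a list of tuples}

Let $t^1,\dots,t^k\in D^q$, repetitions allowed. The gadget $\Gamma(t^1,\dots,t^k)$ has interior $S_k$ and ports $u_1,\dots,u_q$, and $u_j$ is adjacent to $e_i(h)$ if and only if $h\sim t^i_j$. There are no other edges.

\begin{lemma}\label{lem:gadget}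
For the gadget $\Gamma(t^1,\dots,t^k)$ we have $f(a)\ge\alpha$ for all $a\in D^q$, and $f(a)=\alpha$ if and only if $a\preceq\psi(t^i)$ for some $i\in[k]$ and $\psi\in\operatorname{Aut}(H)$.
\end{lemma}

\begin{proof}
A partial coloring of the gadget restricts to a partial coloring of $S_k$, which has cost at least $\alpha$ by Lemma~\ref{lem:selector}. So $f(a)\ge\alpha$.

Suppose $f(a)=\alpha$, and let $F$ be a partial coloring with ports colored $a$ and $\alpha$ deleted interior vertices. Take $i,\psi$ from Lemma~\ref{lem:selector}, and let $j$ be an index with $a_j\ne\bot$. For every $h\in V$ with $h\sim t^i_j$, the port $u_j$ is adjacent to $e_i(h)$, which has color $\psi(h)$, so $a_j\psi(h)\in E(H)$. Lemma~\ref{lem:pin} gives $a_j=\psi(t^i_j)$. Hence $a\preceq\psi(t^i)$.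

Conversely, let $a\preceq\psi(t^i)$. Color the interior by $F_{i,\psi}$ and the ports by $a$. An edge from a port to a block other than block $i$ has a deleted end. An edge $u_je_i(h)$ has $h\sim t^i_j$, hence $\psi(h)\sim\psi(t^i_j)$, and $a_j$ is $\psi(t^i_j)$ or $\bot$, so $\psi(h)\sim a_j$. This is a partial coloring with $\alpha$ deleted interior vertices.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:express}]
Necessity was shown after the statement. For sufficiency, list $S$ as $t^1,\dots,t^k$. By Lemma~\ref{lem:gadget} the minimum of $f$ for $\Gamma(t^1,\dots,t^k)$ is $\alpha$, and the minimizers are the tuples $a\preceq\psi(t^i)$. These include every $t^i$, and they all lie in $S$ by the two closure properties.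
\end{proof}

\section{The reduction from satisfiability}\label{sec:lower}

We now prove Theorem~\ref{thm:main}(b). A truth assignment will be encoded by colors from $D$ on the hub, at a rate close to $\log_2c$ variables per hub vertex, and each clause will be checked by a gadget listing the encodings that satisfy it. A gadget accepts more than its list, in the two ways described by Theorem~\ref{thm:express}, and each needs a remedy.

\emph{Extra deletions.} A gadget accepts $a\preceq t^i$; in particular, deleting all ports satisfies every gadget. Deleting hub vertices costs, however. We cut the hub into groups of $r$ vertices, use only codewords in $D^r$ with the same number $s$ of entries $\bot$, and set a budget that pays for exactly $s$ deletions per group. The value $s=r/c$, for which $\bot$ occurs with the frequency of an average color, loses only a factor $r+1$ in the number of codewords.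

\emph{Automorphisms.} A gadget accepts $\psi(t^i)$, each gadget with its own $\psi$, and $\psi$ may turn one codeword into another. We add $\ell$ hub vertices, the \emph{anchors}, as ports of all gadgets; their colors spell out $\psi$ and so make it the same everywhere.

\subsection*{Codewords}

\begin{lemma}\label{lem:count}
Let $r$ be a positive multiple of $c$, let $s=r/c$, and let $W_r\subseteq D^r$ be the set of tuples with exactly $s$ entries $\bot$. Then $|W_r|\ge c^r/(r+1)$.
\end{lemma}

\begin{proof}
The number of tuples in $D^r$ with exactly $j$ entries $\bot$ is $T_j=\binom rj\ell^{\,r-j}$, and $T_0+\dots+T_r=c^r$. For $0\le j<r$ we have $T_{j+1}/T_j=\frac{r-j}{(j+1)\ell}$. This is at least $1$ if and only if $r-\ell\ge j(\ell+1)$, that is, $j\le s-\ell/c$, and since $0<\ell/c<1$ this means $j\le s-1$. So the sequence increases up to $T_s$ and decreases afterwards, and $T_s=|W_r|$ is the largest of $r+1$ terms with sum $c^r$.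
\end{proof}

\subsection*{Constants}

Let $\epsilon>0$. An algorithm that meets the time bound for some $\epsilon$ meets it for all smaller ones, so we may assume $\epsilon<c-1$. If SETH is false there is nothing to prove, so assume it. Write $c-\epsilon=c^{\theta}$ with $0<\theta<1$, and let $\eta=(1-\theta)/2$, so that $1-\eta=(1+\theta)/2>\theta$. For $r$ a multiple of $c$ let $b=\lfloor\log_2|W_r|\rfloor$; this is the number of variables that a group of $r$ hub vertices will store. By Lemma~\ref{lem:count},
\[
r\log_2c-\log_2(r+1)-1\le b\le r\log_2c ,
\]
so $b/(r\log_2c)\to1$ as $r\to\infty$. Fix $r$, depending only on $c$ and $\epsilon$, such that $b\ge1$ and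
\begin{equation}\label{eq:rate}
\theta\, r\log_2c\le(1-\eta)\,b .
\end{equation}
By SETH, fix $d$ such that $d$-SAT has no $2^{(1-\eta)N}N^{O(1)}$ algorithm. Put
\[
k=2^{bd},\qquad \alpha=\ell(k-1),\qquad \sigma=k\ell+(\alpha+1)\ell^k,\qquad \delta=dr+\ell .
\]
All these numbers depend only on $H$ and $\epsilon$.

\subsection*{Construction}

Let $\Phi$ be a $d$-SAT formula with $N$ variables and $M$ clauses. We may assume that the clauses are distinct, so $M=O(N^d)$, that no clause is empty, and that every variable occurs in some clause. Split the variables into $m=\lceil N/b\rceil$ nonempty sets $X_1,\dots,X_m$ of size at most $b$. Since $2^b\le|W_r|$, we can fix injections $\mathrm{enc}_g:\{0,1\}^{X_g}\to W_r$. The hub is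
\[
Q=\{v_{g,j}:g\in[m],\ j\in[r]\}\cup\{w_h:h\in V\},\qquad p=|Q|=mr+\ell,
\]
with no edges inside $Q$. The vertices $v_{g,1},\dots,v_{g,r}$ form \emph{group} $g$, and the $w_h$ are the anchors.

For a clause $C$ let $I_C$ be the set of indices $g$ such that $X_g$ contains a variable of $C$; then $1\le|I_C|\le d$, and every $g\in[m]$ lies in some $I_C$. The ports for $C$ are the vertices of the groups $g\in I_C$ and all anchors. For each family of assignments $(\beta_g)_{g\in I_C}$, $\beta_g\in\{0,1\}^{X_g}$, that together satisfy $C$, form the tuple of port colors that equals $\mathrm{enc}_g(\beta_g)$ on group $g$ and $h$ on $w_h$. There is at least one such tuple because $C$ is nonempty, and there are at most $2^{bd}=k$. List them, with repetitions, as $t^1_C,\dots,t^k_C$; using the same $k$ for all clauses gives all gadgets the same minimum $\alpha$. Attach to these ports $L=sm+1$ copies of $\Gamma(t^1_C,\dots,t^k_C)$ with disjoint interiors. The repetition is needed because one violated gadget may cost only one extra deletion, which could be recovered by deleting fewer hub vertices. Let $G$ be the resulting graph, and set the budget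
\[
B=LM\alpha+sm .
\]
The graph $G$ is simple. Every component of $G-Q$ lies in the interior of one gadget, so it has at most $\sigma$ vertices and at most $dr+\ell=\delta$ neighbors in $Q$. Thus $Q$ is a $(\sigma,\delta)$-hub of size $p$. Moreover $G$ has $p+LM\sigma=N^{O(1)}$ vertices and can be built in polynomial time.

\begin{lemma}\label{lem:reduction}
$\Phi$ is satisfiable if and only if $G$ has a partial coloring of cost at most $B$.
\end{lemma}

\begin{proof}
Let $\beta$ be a satisfying assignment. Color group $g$ by $\mathrm{enc}_g(\beta|_{X_g})$ and $w_h$ by $h$. This deletes exactly $sm$ hub vertices. The ports of each gadget for a clause $C$ carry one of the tuples $t^i_C$, so by Lemma~\ref{lem:gadget} its interior can be colored with $\alpha$ deletions. Different interiors are disjoint and nonadjacent, so these colorings combine, and the total cost is $LM\alpha+sm=B$.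

Conversely, let $F$ be a partial coloring of cost at most $B$. For a clause $C$ let $a_C$ be the tuple of colors of its ports and $f_C$ the function $f$ of its gadget. By Lemma~\ref{lem:gadget}, each of the $LM$ interiors contains at least $\alpha$ deleted vertices. This has two consequences. First, at most $B-LM\alpha=sm$ hub vertices are deleted. Second, $f_C(a_C)=\alpha$ for every $C$: otherwise each of the $L$ gadgets for $C$, which share their ports, would have at least $\alpha+1$ deleted interior vertices, and the cost would be at least $LM\alpha+L>B$. By Lemma~\ref{lem:gadget}, for every $C$ there are $i_C$ and $\psi_C$ with $a_C\preceq\psi_C(t_C^{i_C})$.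

The tuple $\psi_C(t_C^{i_C})$ has exactly $s$ entries $\bot$ on each group $g\in I_C$, so at least $s$ vertices of such a group are deleted. Every group belongs to some clause, and at most $sm$ hub vertices are deleted, so each group has exactly $s$ deleted vertices and no anchor is deleted. Hence no entry of $\psi_C(t_C^{i_C})$ was replaced by $\bot$, that is, $a_C=\psi_C(t_C^{i_C})$. On the anchors this reads $F(w_h)=\psi_C(h)$ for all $h\in V$, so all $\psi_C$ are equal to one automorphism $\psi$.

Let $(\beta^C_g)_{g\in I_C}$ be the family of assignments that defines $t_C^{i_C}$; it satisfies $C$, and for $g\in I_C$,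
\[
\mathrm{enc}_g(\beta^C_g)=\psi^{-1}\bigl(F(v_{g,1}),\dots,F(v_{g,r})\bigr).
\]
The right side does not depend on $C$ and $\mathrm{enc}_g$ is injective, so $\beta^C_g$ is the same assignment $\beta_g$ for all $C$ with $g\in I_C$. The union of $\beta_1,\dots,\beta_m$ satisfies every clause.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Suppose that \textsc{HomVD}($H$) can be solved in time $(c-\epsilon)^pn^{O(1)}$ on graphs given with a $(\sigma,\delta)$-hub of size $p$. Build $G$ from $\Phi$, run the algorithm, and compare the size of the returned set with $B$. By Lemma~\ref{lem:reduction} this decides $\Phi$. By~\eqref{eq:rate} and $bm\le N+b$,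
\[
(c-\epsilon)^p=c^{\theta\ell}\,2^{\theta r(\log_2c)\,m}\le c^{\theta\ell}\,2^{(1-\eta)bm}\le c^{\theta\ell}\,2^{(1-\eta)b}\cdot 2^{(1-\eta)N}.
\]
The first two factors are constants and $n=N^{O(1)}$, so the running time is $2^{(1-\eta)N}N^{O(1)}$, contradicting the choice of $d$.
\end{proof}

\section{Treewidth and pathwidth}\label{sec:tw}

A \emph{tree decomposition} of $G$ is a tree whose nodes $\mu$ carry \emph{bags} $Y_\mu\subseteq V(G)$ such that every vertex lies in some bag, both ends of every edge lie in a common bag, and for every vertex the nodes whose bags contain it form a subtree. Its \emph{width} is the largest bag size minus one, and it is a \emph{path decomposition} if the tree is a path. A hub gives a path decomposition of about the same size, so the lower bound transfers; the algorithm extends by dynamic programming.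

\begin{theorem}\label{thm:tw}
Let $H$ be irreflexive and $c=|V(\mathrm{core}(H))|+1$. The lower bound of Theorem~\ref{thm:main} already holds for deciding whether a deletion set of size at most a given $B$ exists. \textsc{HomVD}$(H)$ is solvable in time $c^tn^{O(1)}$ given a tree decomposition of width $t$. For no $\epsilon>0$ is it solvable in time $(c-\epsilon)^tn^{O(1)}$ given a path decomposition of width $t$, unless SETH fails.
\end{theorem}

\begin{proof}
The proof of Theorem~\ref{thm:main}(b) uses the algorithm only to compare the optimum with $B$, which gives the first statement.

For the algorithm, let $H$ be a core as before. We use the standard fact that a tree decomposition can be turned in polynomial time into a \emph{nice} one of no larger width with polynomially many nodes: the tree is rooted, the root and the leaves have empty bags, and every other node $\mu$ either has one child $\nu$ with $Y_\mu=Y_\nu\cup\{v\}$, $v\notin Y_\nu$ (\emph{introduce}), or one child $\nu$ with $Y_\mu=Y_\nu\setminus\{v\}$, $v\in Y_\nu$ (\emph{forget}), or two children with the same bag as $\mu$ (\emph{join}). Let $G_\mu$ be the subgraph induced by the union of the bags in the subtree rooted at $\mu$. By the subtree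 condition, a vertex of $G_\mu$ outside $Y_\mu$ occurs only in bags strictly below $\mu$. For $F:Y_\mu\to D$ let $m_\mu(F)$ be the minimum cost of a partial coloring of $G_\mu$ that extends $F$, or $\infty$ if there is none.

At a leaf, $m_\mu=0$. At a node introducing $v$, no bag in the subtree of the child $\nu$ contains $v$, while vertices of $G_\nu$ outside $Y_\nu$ occur only in such bags; so all neighbors of $v$ in $G_\mu$ lie in $Y_\nu$. Hence $m_\mu(F)=\infty$ if $F(v)\not\sim F(u)$ for some neighbor $u\in Y_\nu$ of $v$, and otherwise $m_\mu(F)$ is $m_\nu(F|_{Y_\nu})$, plus $1$ if $F(v)=\bot$. At a node forgetting $v$, $G_\mu=G_\nu$ and $m_\mu(F)$ is the minimum of $m_\nu$ over the $c$ extensions of $F$ to $v$. At a join node with children $\nu,\nu'$, a vertex of $G_\nu$ outside $Y_\mu$ and a vertex of $G_{\nu'}$ outside $Y_\mu$ have no bag in common, so they are distinct and nonadjacent. Extensions of $F$ to the two sides are therefore independent, and $m_\mu(F)=m_\nu(F)+m_{\nu'}(F)-|F^{-1}(\bot)|$, the last term correcting for deleted vertices of the bag counted twice. Each node has at most $c^{t+1}$ maps $F$, each handled in polynomial time. The value at the root is the optimum, and following the minimizing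 choices downwards gives a smallest deletion set.

For the lower bound, assume again $\epsilon<c-1$ and take $\sigma,\delta$ from Theorem~\ref{thm:main}(b). Given a $(\sigma,\delta)$-hub $Q$ of size $p$, arrange the bags $Q\cup C$, for the components $C$ of $G-Q$, along a path in any order; if $Q=V(G)$, use the single bag $Q$. Vertices of $Q$ lie in all bags, every other vertex lies in exactly one, and every edge lies inside some bag. So this is a path decomposition of width $t\le p+\sigma-1$. As $c-\epsilon>1$ and $\sigma$ is constant, $(c-\epsilon)^tn^{O(1)}\le(c-\epsilon)^pn^{O(1)}$, and Theorem~\ref{thm:main}(b) applies.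
\end{proof}

\section{Digraphs}\label{sec:digraphs}

Now let $H$ be a digraph with arc set $A(H)$. Inputs are loopless digraphs, in which both arcs $uv$ and $vu$ may be present; homomorphisms preserve arcs; hubs and widths refer to the underlying graph. The core is defined as before, with induced subdigraphs.

\begin{theorem}\label{thm:digraphs}
Theorems~\ref{thm:main} and~\ref{thm:tw} hold verbatim for digraphs $H$. If $H$ has a loop the constant is $1$; otherwise it is $|V(\mathrm{core}(H))|+1$.
\end{theorem}

For example, let $H$ be the disjoint union of a directed $2$-cycle and a directed $3$-cycle. A directed $m$-cycle maps to a directed $m'$-cycle only if $m'$ divides $m$, so every endomorphism maps each cycle onto itself, $H$ is a core, and the constant is $6$.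

\begin{proof}
If $H$ has a loop, nothing is deleted. Otherwise replace $H$ by its core, a loopless digraph. Let $a\sim b$ now mean that $a=\bot$, or $b=\bot$, or $ab\in A(H)$; this relation need not be symmetric. A partial coloring satisfies $F(u)\sim F(v)$ for every arc $uv$. Let $N^+_H(u)$ and $N^-_H(u)$ be the sets of out- and in-neighbors of $u$. We go through the statements that involve the structure of $H$.

\emph{Cores.} The proof of (C1) holds with arcs in place of edges. (C2) becomes: if $N_H^+(u)\subseteq N_H^+(v)$ and $N_H^-(u)\subseteq N_H^-(v)$, then $u=v$. Indeed, if $u\ne v$, the map sending $u$ to $v$ and fixing the other vertices sends an arc $uw$ to the arc $vw$ and an arc $wu$ to the arc $wv$, where $w\neq u$ as $H$ is loopless, and it misses $u$.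

\emph{Pinning.} Let $\psi\in\operatorname{Aut}(H)$, $z\in D$, $a\in V$, and suppose that $a\,\psi(h)\in A(H)$ whenever $z\sim h$ and $\psi(h)\,a\in A(H)$ whenever $h\sim z$, for $h\in V$. Then $z\in V$ and $a=\psi(z)$: for $z=\bot$ the choice $h=\psi^{-1}(a)$ gives a loop, and for $z\in V$ the hypothesis says $N^+_H(\psi(z))\subseteq N^+_H(a)$ and $N^-_H(\psi(z))\subseteq N^-_H(a)$.

\emph{Selector.} Keep the vertices and labels of $S_k$, and put an arc from $v$ to $v'$ if and only if $\lambda(v)_i\sim\lambda(v')_i$ for all $i$. There are no loops, because every label has an entry in $V$, and the projections $F_{i,\psi}$ are partial colorings of cost $\alpha$. In the proof of Lemma~\ref{lem:selector}, Step 1 holds because $hh'\in A(H)$ gives an arc from $\widehat{\Delta h}$ to $\widehat{\Delta h'}$. In Step 2 there is an arc from $e_i(h)$ to $\widehat{\Delta h'}$ for $h'\in N_H^+(h)$ and an arc from $\widehat{\Delta h'}$ to $e_i(h)$ for $h'\in N^-_H(h)$, which is the hypothesis of directed pinning. In Step 3 both arcs between $e_i(h)$ and $e_j(h')$ are present, so both $hh'$ and $h'h$ are arcs of $H$, and $h\neq h'$. Step 4 is a count and does not change. In Step 5, $yx_i\in A(H)$ gives an arc from $e_i(y)$ to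 $\hat x$, both colored $y$, hence a loop at $y$.

\emph{Gadget.} Put an arc from $u_j$ to $e_i(h)$ if and only if $t^i_j\sim h$, and an arc from $e_i(h)$ to $u_j$ if and only if $h\sim t^i_j$. In Lemma~\ref{lem:gadget}, if block $i$ is colored by $\psi$ and $a_j\neq\bot$, these arcs give the hypothesis of directed pinning with $z=t^i_j$, so $a_j=\psi(t^i_j)$. Conversely, if $a\preceq\psi(t^i)$, then $t^i_j\sim h$ implies $a_j\sim\psi(h)$ and $h\sim t^i_j$ implies $\psi(h)\sim a_j$, so $F_{i,\psi}$ extends to the ports.

The reduction of Section~\ref{sec:lower} uses the gadget only through Lemma~\ref{lem:gadget} and its size. The two algorithms use $\sim$ only to test single edges, and now test each arc in its direction. The passage from hubs to path decompositions concerns only the underlying graph.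
\end{proof}

\begin{thebibliography}{1}

\bibitem{EFMR}
Bar{\i}\c{s} Can Esmer, Jacob Focke, D\'aniel Marx, and Pawe{\l} Rz\k{a}\.zewski,
\emph{List homomorphisms by deleting edges and vertices: tight complexity bounds for bounded-treewidth graphs},
arXiv:2210.10677 (2022).

\end{thebibliography}
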